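# A one-relator special inverse monoid whose group of units embeds in no one-relator group

## 1. Eight groups cut from one element of $F(y,h)$

Let $F(y,h)$ be the free group on two letters and put $y_i=h^iyh^{-i}$. The kernel of the homomorphism $F(y,h)\to\mathbb Z$ with $h\mapsto 1$, $y\mapsto 0$ is free on all the $y_i$, $i\in\mathbb Z$. In particular $y_0,\dots,y_9$ freely generate a subgroup, which we call $E$.

Take a word $T=T(x_1,\dots,x_6)$ in six letters. Which word we take matters a great deal, and it is chosen in Section 5. Put
$$T_i=T(y_i,y_{i+1},\dots,y_{i+5}),\qquad s=T_0^{240}.$$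
Conjugation by $h$ slides the window of six letters: $h^ish^{-i}=T_i^{240}$. For $0\le i\le 4$ the window stays inside $y_0,\dots,y_9$, so $T_i^{240}\in E$. Now decide which of the five windows to kill. For $\pi\subseteq\{1,2,3\}$ let $I_\pi=\{0,4\}\cup\pi$ and
$$K_\pi=\mathrm{Gp}\langle y_0,\dots,y_9\mid T_i^{240}=1\ (i\in I_\pi)\rangle .\tag{1.1}$$
So $K_\pi$ is $E$ modulo the normal closure, taken in $E$ and not in $F(y,h)$, of the elements $h^ish^{-i}$ with $i\in I_\pi$. The first and the last window are always killed; the three middle ones are killed or not, as $\pi$ prescribes.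

Here is what these eight groups are for. All eight come from the single element $s$. We shall see that one relation in an inverse monoid can impose $s=1$ at prescribed places only, so that one monoid with one relation contains all eight groups among its invertible elements. In a one-relator group there is much less freedom: for a suitable $T$, the group generated by a single window with its relation embeds in a given one-relator group in at most two ways up to conjugacy, and so the two outer windows leave too few choices for eight different middles. Together these two facts answer the following question from Robert D. Gray and Mark Kambites, "Maximal subgroups of finitely presented special inverse monoids", arXiv:2212.04204 (2022): is every group $\mathcal H$-class in a one-relator special inverse monoid embeddable in a one-relator group? The answer is no.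

## 2. Special inverse monoids, their units, and the statements

An **inverse monoid** is a monoid in which every $a$ has a unique $a^{-1}$ with $aa^{-1}a=a$ and $a^{-1}aa^{-1}=a^{-1}$. We use the textbook facts that $(ab)^{-1}=b^{-1}a^{-1}$, that idempotents commute and are their own inverses, and that $aca^{-1}$ is idempotent if $c$ is. The model is the symmetric inverse monoid $I(V)$ of all partial bijections of a set $V$, which here act on the right and are composed from left to right. In $I(V)$, $uu^{-1}$ is the identity on the domain of $u$, so $uu^{-1}=1$ says that $u$ is defined everywhere, and $u^{-1}u$ is the identity on the image of $u$.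

Let $A$ be a finite alphabet and $A^{-1}=\{a':a\in A\}$ a set of formal inverses. For a word $u$ over $A\cup A^{-1}$ let $u'$ be the formal inverse word. The inverse monoid $\mathrm{Inv}\langle A\mid w_i=1\ (i\in I)\rangle$ has this universal property: a map from $A$ to an inverse monoid $N$, extended by $a'\mapsto a^{-1}$, induces a homomorphism to $N$ as soon as all $w_i$ are sent to $1$. An inverse monoid is **special** if it has such a presentation, and it is a **one-relator special inverse monoid** if it is $\mathrm{Inv}\langle A\mid w=1\rangle$ with $A$ finite.

In an inverse monoid, $a\,\mathcal H\,b$ means $aa^{-1}=bb^{-1}$ and $a^{-1}a=b^{-1}b$. The class $H_e$ of an idempotent $e$ is a group, called a **group $\mathcal H$-class**. The class $H_1$ consists of the $a$ with $aa^{-1}=a^{-1}a=1$: it is the group of units $U(M)$. A **one-relator group** is a group $\mathrm{Gp}\langle A\mid r\rangle$ with $A$ finite.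

**Example 2.1.** In $\mathrm{Inv}\langle x\mid xx'=1\rangle$ every element has the form $x^{-i}x^j$, because $xx^{-1}$ can be deleted. The monoid acts on $\mathbb N$ by $x:n\mapsto n+1$. If $a=x^{-i}x^j$, then $aa^{-1}=x^{-i}x^i$ acts as the identity on $\{n\ge i\}$ only, so $aa^{-1}=1$ forces $i=0$; likewise $a^{-1}a=1$ forces $j=0$. The group of units is trivial, although $x$ is invertible on one side.

**Example 2.2.** Every one-relator group $\mathrm{Gp}\langle A\mid r\rangle$ is a one-relator special inverse monoid: take $w=r\cdot\prod_{a\in A}aa'\cdot a'a$. Write $w=\rho\zeta$ with $\rho=r$ and $\zeta$ the product of the idempotents. From $\rho\zeta=1$ we get, taking inverses, $\zeta\rho^{-1}=1$, so $\zeta=\zeta\cdot\zeta\rho^{-1}=\zeta\rho^{-1}=1$ and then $\rho=1$. A product of commuting idempotents can equal $1$ only if each factor is $1$, because $c=c\zeta=\zeta$ for a factor $c$. So all letters are units, $r=1$, and the monoid is the group.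

It is known that every finitely generated subgroup of a one-relator group arises as a group $\mathcal H$-class in a one-relator special inverse monoid. The question asks about the converse direction, and this is the answer.

**Theorem A.** There is a one-relator special inverse monoid $M$ whose group of units $H_1$ contains a finitely presented group that embeds in no one-relator group. Hence $H_1$ embeds in no one-relator group.

**Theorem B.** Let $\Phi$ be a free group of finite rank $\ge1$ and $s\in\Phi$. For $j=1,\dots,r$ ($r\ge1$) let $E_j\le\Phi$ be finitely generated and $\Lambda_j\subset\Phi$ finite and nonempty, with $gsg^{-1}\in E_j$ for all $g\in\Lambda_j$. Let $N_j$ be the normal closure in $E_j$ of $\{gsg^{-1}:g\in\Lambda_j\}$, and $Q_j=E_j/N_j$. Then $\Phi*Q_1*\cdots*Q_r$ embeds in the group of units of a one-relator special inverse monoid.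

**Theorem C.** There is $T\in F(x_1,\dots,x_6)$ such that, for the groups $K_\pi$ of (1.1), no one-relator group contains subgroups isomorphic to all eight groups $K_\pi$, $\pi\subseteq\{1,2,3\}$.

**Theorems B and C imply Theorem A.** Let $\Phi=F(y,h)$ and apply Theorem B with the element $s=T_0^{240}$ and the eight pairs $(E,\{h^i:i\in I_\pi\})$. The hypothesis holds because $h^ish^{-i}=T_i^{240}\in E$ for $0\le i\le4$. The quotient belonging to $\pi$ is exactly $K_\pi$. So $H_1$ contains the free product of $F_2$ and the eight groups $K_\pi$, which is finitely presented. A one-relator group containing it would contain all eight $K_\pi$, against Theorem C. $\square$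

## 3. A relator of the form $x\,s\,x'\prod uu'$: proof of Theorem B

If the generators of $\Phi$ are units and we impose $s=1$ on them, we get the group $\mathrm{Gp}\langle Z\mid s\rangle$, as in Example 2.2. There the relation can be conjugated by every element of $\Phi$, so every $gsg^{-1}$ dies, and there is no way of choosing which. The remedy is to impose instead $xsx'=1$ with an extra letter $x$. If $x$ is a total injection of a set $V$, this says only that $s$ fixes the points of the image of $x$. A further letter $q_j$ carves out a region of $V$, its image, and two requirements on it suffice: the region is invariant under $E_j$, and its translates by $g\in\Lambda_j$ lie in the image of $x$. Then $E_j$ acts on the region, and $gsg^{-1}$ acts trivially there. Each requirement says that some word $u$ is total, that is, $uu^{-1}=1$; and conditions of this form can be packed into one relator, as in Example 2.2.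

**The monoid.** Let $Z$ be a basis of $\Phi$ and $\mathcal E_j$ a finite generating set of $E_j$. Fix words over $Z\cup Z^{-1}$ for all elements involved. Let $A=Z\cup\{x,q_1,\dots,q_r\}$ and $M=\mathrm{Inv}\langle A\mid w=1\rangle$, where
$$w=x\,s\,x'\cdot\prod_{u\in U}uu',\qquad U=\{z,z':z\in Z\}\cup\bigcup_j\Big(\{q_j\}\cup\{q_je^{\pm1}q_j':e\in\mathcal E_j\}\cup\{q_jgx':g\in\Lambda_j\}\Big).\tag{3.1}$$

**Step 1: unpack the relation.** We want to see the separate conditions. With $\rho=xsx^{-1}$ and $\zeta=\prod uu^{-1}$, the computation of Example 2.2 applies word for word and gives $\zeta=1$, $\rho=1$ and $uu^{-1}=1$ for every $u\in U$. So in $M$ the letters of $Z$ are units, which gives a homomorphism $\Phi\to U(M)$; moreover $q_jq_j^{-1}=1$, $xsx^{-1}=1$, and $uu^{-1}=1$ for $u=q_je^{\pm1}q_j^{-1}$ and $u=q_jgx^{-1}$.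

Fix $j$ and write $q=q_j$, $f=q^{-1}q$, $\kappa=x^{-1}x$.

**Step 2: $E_j$ acts through $q$.** We show that $\beta_j(e)=qeq^{-1}$ is a homomorphism $E_j\to U(M)$. Let $e\in\mathcal E_j^{\pm1}$. From $u=qeq^{-1}$ we get $q\,(efe^{-1})\,q^{-1}=1$. Multiplying by $q^{-1}$ on the left and $q$ on the right gives $f\cdot efe^{-1}\cdot f=f$, and as idempotents commute, $f\cdot efe^{-1}=f$. Hence
$$q\,efe^{-1}=qf\,efe^{-1}=qf=q,$$
that is $qef=qe$, or $qe=(qeq^{-1})q$. By induction, for $e_1,\dots,e_l\in\mathcal E_j^{\pm1}$,
$$qe_1\cdots e_l=(qe_1q^{-1})\cdots(qe_lq^{-1})\,q .$$
Multiplying by $q^{-1}$ on the right and using $qq^{-1}=1$ we get $q\,e_1\cdots e_l\,q^{-1}=(qe_1q^{-1})\cdots(qe_lq^{-1})$. The left side depends only on the element $e_1\cdots e_l$ of $E_j$, and the right side is multiplicative. So $\beta_j$ is multiplicative with $\beta_j(1)=qq^{-1}=1$, and its values are units.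

**Step 3: $\beta_j$ kills $gsg^{-1}$ for $g\in\Lambda_j$.** From $u=qgx^{-1}$ we get $q\,(g\kappa g^{-1})\,q^{-1}=1$, and exactly as in Step 2, $f\cdot g\kappa g^{-1}=f$, so $q\,g\kappa g^{-1}=q$ and
$$qg\kappa=qg .$$
Next, $\kappa s\kappa=x^{-1}(xsx^{-1})x=x^{-1}x=\kappa$. Put $a=\kappa s$; then $a\kappa=\kappa$. Therefore $\kappa=\kappa\kappa^{-1}=a\kappa\kappa^{-1}a^{-1}=a\kappa a^{-1}$, and $\kappa a=a\kappa a^{-1}a=aa^{-1}a\kappa=a\kappa=\kappa$. Since $\kappa a=\kappa\kappa s=\kappa s$, this says
$$\kappa s=\kappa .$$
Now
$$\beta_j(gsg^{-1})=qg\,s\,g^{-1}q^{-1}=qg\kappa\,s\,g^{-1}q^{-1}=qg\kappa\,g^{-1}q^{-1}=qg\,g^{-1}q^{-1}=1 .$$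
The kernel of $\beta_j$ is normal in $E_j$, so it contains $N_j$, and $\beta_j$ factors through $Q_j$. Altogether we have a homomorphism
$$\Psi:\ U_0:=\Phi*Q_1*\cdots*Q_r\longrightarrow U(M).$$

**Step 4: a set on which $M$ acts.** To prove that $\Psi$ is injective we build an action of $M$ by partial bijections in which $U_0$ is visible. Let
$$V=V_1\sqcup V_2,\qquad V_1=U_0,\qquad V_2=\bigsqcup_{k\in\mathbb N}\bigsqcup_j\,(N_j\backslash\Phi)^{(k)},$$
with infinitely many copies of each coset space. Let $\Phi$ act on the right by right multiplication, on $V_1$ and on each coset space. Put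
$$\Delta_j=\bigsqcup_k(N_j\backslash E_j)^{(k)}\subset V_2,\qquad \Omega=\bigcup_j\bigcup_{g\in\Lambda_j}\Delta_jg .$$
The set $\Delta_j$ is $E_j$-invariant, and $E_j$ acts on each of its copies through $Q_j$, by the right regular action. The element $s$ fixes $\Omega$ pointwise: for $e\in E_j$ and $g\in\Lambda_j$,
$$N_jeg\,s=N_j\,[\,e(gsg^{-1})e^{-1}\,]\,eg=N_jeg,$$
since $e(gsg^{-1})e^{-1}\in N_j$.

Let $Q_j$ act on $V$ by right multiplication on $V_1$ and by any free action on the countably infinite set $V_2$ (identify $V_2$ with $\mathbb N\times Q_j$). This action is free, and it has $\aleph_0$ orbits, since $Q_j$ already has infinite index in $U_0$, because $\Phi$ is infinite. Also $\Delta_j$ is a free $Q_j$-set with $\aleph_0$ orbits, one for each $k$. So there is a $Q_j$-equivariant bijection $q_j:V\to\Delta_j$. Finally let $x:V\to\Omega$ be any bijection; both sets are countably infinite.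

**Step 5: the relation holds in $I(V)$, and $U_0$ acts regularly.** Read all letters in $I(V)$. Then $xsx^{-1}=1$, because the image $\Omega$ of $x$ is fixed pointwise by $s$. Every $u\in U$ is defined everywhere: this is clear for $z,z',q_j$; for $q_je^{\pm1}q_j'$ it holds because $Vq_je^{\pm1}=\Delta_je^{\pm1}=\Delta_j=Vq_j$; and for $q_jgx'$ because $Vq_jg=\Delta_jg\subset\Omega=Vx$. So $uu^{-1}=1$ for all $u\in U$, $w$ acts as the identity, and we have a homomorphism $M\to I(V)$. By equivariance of $q_j$, the element $q_jeq_j^{-1}$ acts on $V$ as the image of $e$ in $Q_j$. Hence on $V_1=U_0$ the composite $U_0\to U(M)\to\mathrm{Sym}(V)$ is the right regular action of $U_0$. That is faithful, so $\Psi$ is injective, and Theorem B is proved. $\square$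

**Example 3.1.** Take $\Phi=\langle z\rangle$, $s=z^6$, $E_1=\langle z^2\rangle$, $E_2=\langle z^3\rangle$, $\Lambda_1=\Lambda_2=\{1\}$. Then $Q_1\cong\mathbb Z/3$ and $Q_2\cong\mathbb Z/2$, and $\mathbb Z*\mathbb Z/3*\mathbb Z/2$ embeds in the group of units. This group also embeds in a one-relator group. In $\mathrm{Gp}\langle z,t\mid t^6\rangle=\mathbb Z*\mathbb Z/6$ put $t_i=z^itz^{-i}$. The kernel of $z\mapsto1$, $t\mapsto0$ is the free product of the groups $\langle t_i\rangle$, and $\langle t_0t_1\rangle$, $\langle t_2^2\rangle$, $\langle t_3^3\rangle$ generate in it a free product $\mathbb Z*\mathbb Z/3*\mathbb Z/2$. So different quotients of subgroups of $\Phi$ do not by themselves obstruct anything, and orders of elements are of no help here. We need quotients that a single one-relator group cannot hold together.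

For the eight pairs used in Section 2, the monoid (3.1) has the $11$ generators $y,h,x,q_\pi$ ($\pi\subseteq\{1,2,3\}$) and the single relation $xsx'\prod_{u\in U}uu'=1$, with $s=T(y,hyh^{-1},\dots,h^5yh^{-5})^{240}$, $E_\pi=\langle h^iyh^{-i}:0\le i\le9\rangle$ and $\Lambda_\pi=\{h^i:i\in I_\pi\}$. What remains is Theorem C.

## 4. Quoted facts on one-relator groups and C-test words

Two classical theorems of Magnus come first.

* **(Q1)** Freiheitssatz: if $r$ is cyclically reduced and involves the letter $a\in A$, then $A\setminus\{a\}$ freely generates a free subgroup of $\mathrm{Gp}\langle A\mid r\rangle$.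
* **(Q2)** If $\langle\langle a\rangle\rangle=\langle\langle b\rangle\rangle$ in a free group, then $a$ is conjugate to $b^{\pm1}$.

In (Q3)–(Q5), $G=\mathrm{Gp}\langle A\mid R^M\rangle$ with $R\ne1$ cyclically reduced and not a proper power.

* **(Q3)** (Karrass–Magnus–Solitar 1960) If $M\ge2$, then $R$ has order exactly $M$ in $G$, and every element of finite order is conjugate to a power of $R$. If $M=1$, then $G$ is torsion-free.
* **(Q4)** (Newman's Spelling Theorem 1968; Lyndon–Schupp IV.5.5) If $M\ge2$, a nonempty freely reduced word equal to $1$ in $G$ contains a subword of a cyclic permutation of $R^{\pm M}$ of length $>(M-1)|R|$. Hence it contains a subword $S^{M-1}$ with $S$ a cyclic permutation of $R^{\pm1}$.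
* **(Q5)** (Newman 1968) If $M\ge2$, centralizers of nontrivial elements of $G$ are cyclic.
* **(Q6)** (Weinbaum 1972) If $R$ is cyclically reduced, no proper nonempty subword of $R$ equals $1$ in $\mathrm{Gp}\langle A\mid R\rangle$.
* **(Q7)** (Brodskiĭ 1984, Howie 1982; Burns–Hale 1972) Torsion-free one-relator groups are locally indicable, hence admit a right-invariant total order.

A right-invariant order satisfies $g<g'\Rightarrow gk<g'k$; an example is the lexicographic order on $\mathbb Z^2$. *Locally indicable* means that every nontrivial finitely generated subgroup maps onto $\mathbb Z$. The last fact is about equations in free groups.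

* **(Q8)** (D. Lee, *On certain C-test words for free groups*, J. Algebra 247 (2002)) For each $n\ge2$ there is a word $\omega(x_1,\dots,x_n)$ such that for $n$-tuples $X,Y$ in $F_2$: (a) $\omega(X)=\omega(Y)\ne1$ implies that there is $g\in F_2$ with $Y_i=gX_ig^{-1}$ for all $i$; (b) $\omega(X)=1$ if and only if $\langle X_1,\dots,X_n\rangle$ is cyclic.

**Example 4.1.** The commutator $[x_1,x_2]$ satisfies (b), since two elements of a free group commute if and only if they generate a cyclic group. It fails (a). Indeed $[ab,b]=ab\,b\,b^{-1}a^{-1}b^{-1}=[a,b]$. If $g$ conjugated $(a,b)$ to $(ab,b)$, it would commute with $b$, so $g=b^k$, but $b^kab^{-k}\ne ab$. So property (a) is a strong requirement: one value of the word must determine the whole tuple up to conjugation.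

We write $gXg^{-1}$ for the tuple $(gX_ig^{-1})_i$, and we use freely that in a free group roots are unique ($a^k=b^k$ with $k\ne0$ gives $a=b$) and that commuting elements lie in a common cyclic subgroup.

## 5. The word $T$, the group $B$, and $K_\pi$ as an iterated amalgam

Put $n=6$ and $m=240$.

**Choice of $T$.** Let $\omega$ be as in (Q8) for $n=6$; by (b), $\omega\ne1$. Write $\omega=T_*^k$ with $k\ge1$ and $T_*$ not a proper power. Free groups are torsion-free, so $T_*(X)=1$ if and only if $\omega(X)=1$; and $T_*(X)=T_*(Y)\ne1$ implies $\omega(X)=\omega(Y)\ne1$. Hence $T_*$ satisfies (a) and (b). Let $T=cT_*c^{-1}$, $c\in F_6$, be a cyclically reduced conjugate. Property (b) for $T$ is clear. For (a), let $T(X)=T(Y)\ne1$ and $g=c(Y)^{-1}c(X)$. Then $T_*(Y)=gT_*(X)g^{-1}=T_*(gXg^{-1})\ne1$, so $Y$ is conjugate to $gXg^{-1}$ and hence to $X$. So $T$ is cyclically reduced, is not a proper power, and satisfies (a) and (b). Two consequences of (b) follow.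

* $T\in[F_6,F_6]$. Substituting $a$ for one variable and $1$ for the others gives a cyclic subgroup, so by (b) the exponent sum of $T$ in that variable is $0$.
* $T$ involves $x_1$ and $x_6$. Substitute $x_1=a$ and $x_2=\dots=x_6=b$ with $a,b$ a basis of $F_2$. If $T\in\langle x_2,\dots,x_6\rangle$, then $T\mapsto b^\sigma$ where $\sigma=0$ is the total exponent sum, so $T$ takes the value $1$ on a tuple generating a noncyclic group, against (b). The same argument works for $x_6$.

**(5.1)** *Property (a) holds for $T$ in every free group $F'$ of finite rank.* The purpose is to apply (a) later in $F(A)$. Let $k$ be the rank of $F'$, and embed $F'$ in $F_2=F(a,b)$ as $\langle a^iba^{-i}:0\le i<k\rangle$. The kernel $N$ of $F_2\to\mathbb Z$, $a\mapsto1$, $b\mapsto0$, is free on all $a^iba^{-i}$, so $F'$ is a free factor of $N$; let $\varrho:N\to F'$ be a retraction. First, $F'$ is closed under roots: if $z\in F_2$, $p\ne0$ and $z^p\in F'$, then $z\in N$ as $F_2/N$ is torsion-free, and $\varrho(z)^p=\varrho(z^p)=z^p$, so $z=\varrho(z)\in F'$ by uniqueness of roots. Now let $T(X)=T(Y)\ne1$ with tuples in $F'$. By (a), $Y=gXg^{-1}$ with $g\in F_2$. Then $gT(X)g^{-1}=T(Y)=T(X)$,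 so $T(X)=z^p$ and $g=z^{p'}$ for some $z\in F_2$ with $p\ne0$. Hence $z\in F'$ and $g\in F'$.

**The group $B$.** Let $B=\mathrm{Gp}\langle x_1,\dots,x_6\mid T^m\rangle$ and let $\varepsilon:F_6\to B$ be the quotient map. Since $T\in[F_6,F_6]$, $H_1(B)=\mathbb Z^6$. By (Q3), $T$ has order $m$ in $B$.

**(5.2) Structure of $K_\pi$.** We want to see that each single window survives in $K_\pi$. For $0\le k\le4$ let $P_k=\mathrm{Gp}\langle y_k,\dots,y_{k+5}\mid T_k^m\rangle$ if $k\in I_\pi$, and $P_k=F(y_k,\dots,y_{k+5})$ otherwise. The word $T_k^m$ is cyclically reduced and involves $y_k$ and $y_{k+5}$. So by (Q1), in $P_k$ both $y_k,\dots,y_{k+4}$ and $y_{k+1},\dots,y_{k+5}$ freely generate free subgroups. Put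
$$L_0=P_0,\qquad L_k=L_{k-1}*_{F(y_k,\dots,y_{k+4})}P_k .$$
This makes sense by induction: $y_k,\dots,y_{k+4}$ are the last five generators of $P_{k-1}\le L_{k-1}$ and the first five of $P_k$, and they freely generate a free subgroup in both. The generators and relations of $L_4$ are those of $K_\pi$, so $L_4=K_\pi$, and every $P_k$ embeds in $K_\pi$. Consequently:

* the maps $\iota_0^\pi:x_j\mapsto y_{j-1}$ and $\iota_4^\pi:x_j\mapsto y_{j+3}$ from $B$ to $K_\pi$ are injective;
* $y_4$ and $y_5$ do not commute in $K_\pi$, since they belong to the free basis $y_4,\dots,y_8$ of a free subgroup of $P_4$;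
* if $k\in\{1,2,3\}\setminus\pi$, then $T_k^m\ne1$ in the free group $P_k$, hence $T_k^m\neq 1$ in $K_\pi$. So for $\pi\ne\pi'$ the kernels of $F(y_0,\dots,y_9)\to K_\pi$ and $F(y_0,\dots,y_9)\to K_{\pi'}$ differ: take $k$ in exactly one of $\pi,\pi'$.

**What $\mathrm{Gp}\langle y,h\mid s\rangle$ contains.** The obvious one-relator group in which to look for the $K_\pi$ is $\mathrm{Gp}\langle y,h\mid s\rangle$. Let us see what $y_0,\dots,y_9$ generate in it. Let $P_k=\mathrm{Gp}\langle y_k,\dots,y_{k+5}\mid T_k^m\rangle$ for all $k\in\mathbb Z$, and continue the amalgamation above to the right and to the left. The union is $W=\mathrm{Gp}\langle y_i\ (i\in\mathbb Z)\mid T_i^m\ (i\in\mathbb Z)\rangle$, and it contains $L_4=K_{\{1,2,3\}}$. The shift $y_i\mapsto y_{i+1}$ is an automorphism of $W$, and the semidirect product $W\rtimes\langle h\rangle$ is $\mathrm{Gp}\langle y,h\mid s\rangle$, after elimination of the $y_i$ with $i\neq 0$. So $y_0,\dots,y_9$ generate $K_{\{1,2,3\}}$ there. This one group embeds, and the approach stops exactly here: conjugation by $h$ forces all middle windows to die together with the outer ones. Of course this proves nothing about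 other embeddings of the other $K_\pi$ in other one-relator groups. For that we need to control all embeddings.

## 6. At most two embeddings of $B$ up to conjugacy, and Theorem C

Let $G$ be a one-relator group containing a copy of $B$. Then $G$ has torsion, so its relator is nontrivial, and by (Q3) we may write $G=\mathrm{Gp}\langle A\mid R^M\rangle$ with $R\ne1$ cyclically reduced, not a proper power, and $M\ge2$. An element of order $m$ is conjugate to a power of $R$, which has order $M$, so $m\mid M$. In particular $M$ is even and $M\ge240$. Let $\ell=|R|$, $F=F(A)$, $p:F\to G$ the quotient map, and $d=M/m$.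

**(6.1)** *If $1\ne z\in\langle R\rangle$, then $C_G(z)=\langle R\rangle$. If $t\langle R\rangle t^{-1}\cap\langle R\rangle\ne1$, then $t\in\langle R\rangle$.* By (Q5), $C_G(z)$ is cyclic. It contains the torsion element $R\ne1$, so it is finite, and by (Q3) its order is at most $M$. It contains $\langle R\rangle$, of order $M$, so it equals $\langle R\rangle$. For the second claim let $tR^it^{-1}=R^{i'}\ne1$. The subgroups $\langle R^i\rangle$ and $\langle R^{i'}\rangle$ of a finite cyclic group have equal orders, so they coincide, and $t$ normalizes $\langle R^i\rangle$ and therefore its centralizer $\langle R\rangle$. As $M$ is even, $\langle R\rangle$ has a unique involution; $t$ centralizes it, so $t\in\langle R\rangle$ by the first claim.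

**Proposition 6.2.** For every injective $\iota:B\to G$ there is a homomorphism $\varphi:F_6\to F$ such that $p\varphi$ equals $\iota\varepsilon$ followed by an inner automorphism of $G$, and $\varphi(T)=R^d$ or $R^{-d}$, where $d=M/m$.

The proof occupies Sections 7–10. For $G=B$ and $\iota=\mathrm{id}$, one can take $\varphi=\mathrm{id}$, with $R=T$ and $d=1$.

**Corollary 6.3.** Up to conjugacy in $G$ there are at most two injective homomorphisms $B\to G$.

*Proof.* Given three, two of them, $\iota_1$ and $\iota_2$, have maps $\varphi_1,\varphi_2$ with the same sign in Proposition 6.2. Then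
$$T(\varphi_1(x_1),\dots,\varphi_1(x_6))=T(\varphi_2(x_1),\dots,\varphi_2(x_6))=R^{\pm d}\ne1$$
in $F$. By (5.1) the two tuples are conjugate in $F$. Hence $\iota_1\varepsilon$ and $\iota_2\varepsilon$ are conjugate in $G$, and since $\varepsilon$ is onto, so are $\iota_1$ and $\iota_2$. $\square$

**Proof of Theorem C.** Suppose $G$ is a one-relator group with injective maps $\kappa_\pi:K_\pi\to G$ for all eight $\pi$. By (5.2), $B$ embeds in $G$, so the above applies. The embeddings $\kappa_\pi\iota_0^\pi$ and $\kappa_\pi\iota_4^\pi$ of $B$ each lie in one of at most two conjugacy classes. The pair of classes takes at most $4$ values, and there are $8$ subsets $\pi$. So there are $\pi\ne\pi'$ with the same pair of classes. After conjugating $\kappa_{\pi'}$ we have, for some $c\in G$,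
$$\kappa_\pi(y_i)=\kappa_{\pi'}(y_i)\ (0\le i\le5),\qquad \kappa_\pi(y_i)=c\,\kappa_{\pi'}(y_i)\,c^{-1}\ (4\le i\le9).$$
The indices $4$ and $5$ occur on both sides, so $c$ commutes with $\kappa_{\pi'}(y_4)$ and $\kappa_{\pi'}(y_5)$. These do not commute with each other, by (5.2) and injectivity. Centralizers of nontrivial elements are cyclic by (Q5), so $c=1$. Thus $\kappa_\pi$ and $\kappa_{\pi'}$ agree on $y_0,\dots,y_9$. Both are injective, so the kernels of $F(y_0,\dots,y_9)\to K_\pi$ and $F(y_0,\dots,y_9)\to K_{\pi'}$ coincide, contradicting (5.2). $\square$

**Why an arbitrary lift does not prove Proposition 6.2.** The first thing to try is to lift each $\iota(x_j)$ to a word $X_j\in F$ and to compute $T(X)$. We know only that $T(X)^m\in\langle\langle R^M\rangle\rangle$. For most lifts $T(X)$ is not even conjugate to $R^{\pm d}$. Let $X$ be any lift, and consider the lifts $X^{(k)}=(X_1R^{Mk},X_2,\dots,X_6)$, $k=0,1,2$. They are pairwise non-conjugate in $F$. Indeed, an element $g$ conjugating one to another commutes with $X_2$ and $X_3$, which do not commute with each other: $x_2,\dots,x_6$ freely generate a free subgroup of $B$ by (Q1), and $\iota$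 is injective. So $g=1$, and then $R^{Mk}=R^{Mk'}$ gives $k=k'$. If all three $T(X^{(k)})$ were conjugate to $R^d$ or $R^{-d}$, two of them would belong to the same sign, and (5.1), applied after conjugation, would make those tuples conjugate. So at least one of the three lifts fails. A good lift has to be selected. We select it by taking a labelled graph carrying the lift with as few edges as possible.

## 7. Minimal labelled graphs representing $\iota$

From here on, $\iota:B\to G$ is a fixed injective homomorphism, and we prove Proposition 6.2.

An **$A$-graph** is a finite connected graph with oriented edges labelled by $A^{\pm1}$, inverse edges having inverse labels. We write $\lambda$ for labels of paths, and also for the induced homomorphism from the fundamental group to $F$. The graph is **folded** if distinct oriented edges with the same origin have different labels. For example, a bouquet of two loops labelled $a$ and $b$ is folded; two loops labelled $ab$ and $ac$ at one vertex are not, until their initial edges are identified. In a folded graph a path is determined by its origin and label, and equally by its end and label. A path there is reduced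 (has no backtracking) if and only if its label is freely reduced.

Consider triples $(\Gamma,*,\theta)$ where $\Gamma$ is an $A$-graph, $*$ a vertex, and $\theta:F_6\to\pi_1(\Gamma,*)$ a **surjective** homomorphism such that $p\lambda\theta$ equals $\iota\varepsilon$ followed by an inner automorphism of $G$. Such triples exist: take a bouquet of $6$ cycles labelled by nonempty words representing the $\iota\varepsilon(x_j)$. The base vertex may be changed, by conjugating along a path; this changes $p\lambda\theta$ by an inner automorphism only. **Choose a triple with the minimal number of edges**, and fix it.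

**Step 1: first consequences of minimality.** We show that $\Gamma$ is folded, that all degrees are at least $2$, and that $\theta$ is an isomorphism, and we extract a homological fact, (7.2).

Suppose two distinct oriented edges $\mathfrak e_1,\mathfrak e_2$ with the same origin have the same label. They belong to different geometric edges, since an edge and its inverse have different labels. Identify them, together with their ends. The fold preserves labels. It is surjective on fundamental groups: a closed path in the quotient lifts edge by edge to $\Gamma$, and where the lifted edges, or the path and the base vertex, fail to match at the ends of $\mathfrak e_1,\mathfrak e_2$, we insert $\mathfrak e_1^{-1}\mathfrak e_2$ or its inverse, which becomes a backtracking in the quotient. So we obtain a triple with fewer edges, a contradiction. Hence $\Gamma$ is folded. If a vertex had degree $1$, we could move the base vertex away from it and prune it together with its edge, again a contradiction. $\Gamma$ is not a single point, since $\iota(B)\ne1$. So all degrees are at least $2$.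

Let $D=p\lambda(\pi_1(\Gamma,*))$. This is a conjugate of $\iota(B)$, so $D\cong B$ and $H_1(D)\cong\mathbb Z^6$. Since $D$ is a quotient of the free group $\pi_1(\Gamma,*)$, the rank of the latter is at least $6$; since $\theta$ is surjective, the rank is at most $6$. So the rank is $6=n$, and $\theta$ is an isomorphism by the Hopf property of free groups. In particular
$$\chi(\Gamma)=1-n .\tag{7.1}$$
The map $H_1(\Gamma)\cong\mathbb Z^6\to H_1(D)\cong\mathbb Z^6$ is surjective, hence an isomorphism. An element of finite order in $D$ is $0$ in the torsion-free group $H_1(D)$. Therefore: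

**(7.2)** *if the image in $D$ of an element of $\pi_1(\Gamma,*)$ has finite order, the class of this element in $H_1(\Gamma)$ is $0$.*

We record one use of foldedness. Let $S$ be a cyclic permutation of $R^{\pm1}$ and let $\alpha$ be a path labelled by a power of $S$, with vertices $v_0,v_1,\dots$.

**(7.3)** *If $v_t=v_{t'}$ with $t<t'$ and $t\equiv t'\pmod\ell$, then $S^{(t'-t)/\ell}$ is closed at $v_0$.* The label is $\ell$-periodic, so reading it backwards from $v_t$ and from $v_{t'}$ we see the same letters, and foldedness gives $v_{t-i}=v_{t'-i}$ for $0\le i\le t$. For $i=t$ this is $v_0=v_{t'-t}$.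

## 8. A right order on $\mathrm{Gp}\langle A\mid R\rangle$ and top sets

The next two steps ask how a long power of $R$ can run through the small-rank graph $\Gamma$. The tool is an order that selects, over each vertex and each edge, one visit of the path.

Let $G_1=\mathrm{Gp}\langle A\mid R\rangle$. It is torsion-free by (Q3), so by (Q7) it has a right-invariant total order. Write $R=r_1\cdots r_\ell$ with indices mod $\ell$, and $g_i=r_1\cdots r_i\in G_1$. Since $R=1$ in $G_1$, $g_i$ depends only on $i$ mod $\ell$, and $g_i=g_{i-1}r_i$. The $g_i$, $i\in\mathbb Z/\ell$, are pairwise distinct, since $g_i=g_j$ with $0\le i<j<\ell$ would make the proper subword $r_{i+1}\cdots r_j$ trivial, against (Q6). Let $i_{\max}$ and $i_{\min}$ be the indices of the largest and the smallest $g_i$; they coincide if and only if $\ell=1$.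

Let $\alpha$ be a reduced path in $\Gamma$ of length $L\geq 1$, with vertices $v_0,\dots,v_L$ and label $r_{k+1}\cdots r_{k+L}$. Call $k+t$ mod $\ell$ the **phase** of the time $t$. Assume
$$\text{there are no } t<t' \text{ with } v_t=v_{t'} \text{ and } t\equiv t'\pmod\ell .\tag{NC}$$

For a vertex $v$ let $\mathcal V(v)=\{t:v_t=v\}$ be its set of visits, ordered by $g_{k+t}$. By (NC) different visits of $v$ have different phases, so this is a strict total order. For a geometric edge $\mathfrak e$ of the image $\Gamma_\alpha$ of $\alpha$, choose an orientation, say from $u$ to $v$ with label $b$, and let $\mathcal V(\mathfrak e)$ be the set of strands, that is, unit intervals $(t-1,t)$ of $\alpha$, traversing $\mathfrak e$ in either direction. Each strand has a time at the $u$-end and a time at the $v$-end of $\mathfrak e$.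

*The two ends order $\mathcal V(\mathfrak e)$ in the same way.* For a forward strand, $r_{k+t}=b$ and $g_{k+t}=g_{k+t-1}b$. For a backward strand, $r_{k+t}=b^{-1}$; the $u$-end is at time $t$ and the $v$-end at time $t-1$, and $g_{k+t-1}=g_{k+t}b$. In both cases the value at the $v$-end is the value at the $u$-end times $b$. Right multiplication by $b$ preserves the order. Moreover the maps $\mathcal V(\mathfrak e)\to\mathcal V(u)$ and $\mathcal V(\mathfrak e)\to\mathcal V(v)$ are injective. Two distinct strands with the same time at one end would be consecutive, one arriving there along $\mathfrak e$ and the other leaving along the same edge backwards, which is a backtracking; this also holds if $\mathfrak e$ is a loop. So $\mathcal V(\mathfrak e)$ has one strict total order, and both maps preserve it.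

Call an integer time $t$ **top** if it is the maximum of $\mathcal V(v_t)$, and a unit interval **top** if its strand is the maximum of its $\mathcal V(\mathfrak e)$. If $t$ is top, then the adjacent unit intervals are top, because the maps $\mathcal V(\mathfrak e)\to\mathcal V(v_t)$ are injective and order preserving. So the **top set**, the union of the top integers and the open top unit intervals, is open in $[0,L]$. Each vertex and each edge of $\Gamma_\alpha$ has exactly one top visit, so
$$\chi(\Gamma_\alpha)=\#\{\text{top integers}\}-\#\{\text{top unit intervals}\}.\tag{8.1}$$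

**Example 8.1.** Let $R=aba^{-1}b^{-1}$, so $G_1=\mathbb Z^2$; use the lexicographic order with $a=(1,0)$ and $b=(0,1)$. Then $g_0=(0,0)$, $g_1=(1,0)$, $g_2=(1,1)$, $g_3=(0,1)$, so $i_{\max}=2$ and $i_{\min}=0$. On the bouquet of two loops labelled $a$ and $b$ take the path labelled $aba^{-1}$. Its times $0,1,2,3$ are all at the one vertex, with different phases, so (NC) holds; the top time is $2$. The loop $a$ has the strands $(0,1)$, with value $g_0$ at the origin of $a$, and $(2,3)$, run backwards, with value $g_3>g_0$ there; so $(2,3)$ is top. The loop $b$ has only $(1,2)$. The top set is $(1,3)$, with one integer and two unit intervals, and indeed $\chi=-1$ for the bouquet.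

*Counting components.* A component of the top set that avoids $0$ and $L$ is an open interval with integer ends, and contributes $-1$ to the right side of (8.1). A component containing exactly one of $0$ and $L$ contributes $0$. The component $[0,L]$, if it occurs, contributes $+1$, and is then the only one. Since $\Gamma_\alpha$ is a connected subgraph of $\Gamma$, its rank is at most $n$, so $-\chi(\Gamma_\alpha)\le n-1$. At most two components contain $0$ or $L$. Hence:

**(8.2)** *the top set has at most $n+1$ components.*

**(8.3)** *All times of phase $i_{\max}$ are top. If a time $t$ of phase $i_{\min}$ is top, then $\mathcal V(v_t)=\{t\}$, that is, $v_t$ is visited only once.* Both follow because different visits of a vertex have different phases, hence different values.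

## 9. Powers of $R$ running through $\Gamma$

**Step 2.** *If $\alpha$ is a path in $\Gamma$ labelled $S^{M-1}$, $S$ a cyclic permutation of $R^{\pm1}$, starting at $v_0$, then $S^f$ labels a closed path at $v_0$ for some $f\ge1$.* The purpose is to show that every long power of $R$ in $\Gamma$ winds around a closed path. The proof shows that otherwise the graph could be made smaller.

As $R$ is cyclically reduced, the label $S^{M-1}$ is freely reduced, so $\alpha$ is reduced. Let $v_0,\dots,v_L$ be its vertices, $L=(M-1)\ell$. If $v_t=v_{t'}$ for some $t<t'$ with $t\equiv t'$ mod $\ell$, we are done by (7.3). Suppose there are no such $t,t'$. The same then holds for $\alpha^{-1}$, whose label is $(S^{-1})^{M-1}$. One of $S,S^{-1}$ is a cyclic permutation of $R$, so one of $\alpha,\alpha^{-1}$ has a label of the form $r_{k+1}\cdots r_{k+L}$ and satisfies (NC). Apply Section 8 to that path.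

There are at least $M-1$ times of phase $i_{\max}$, and all are top. Since
$$M-1\ge239>217=(n+1)(5n+1),$$
by (8.2) some component contains at least $5n+1$ of them. A component is an interval, so it contains $5n+1$ consecutive ones, and hence an interval $[t_0,t_0+5n\ell]$. This interval contains $5n$ times of phase $i_{\min}$, spaced by $\ell$, all top. By (8.3) they give $5n$ distinct vertices, each visited exactly once.

Let $V_b$ consist of the vertices of degree at least $3$ together with $v_0$ and $v_L$. All degrees are at least $2$, and $\sum_v(\deg v-2)=-2\chi(\Gamma)=2(n-1)$, so $|V_b|\le2(n-1)+2=2n$. All vertices outside the nonempty set $V_b$ have degree $2$ and $\Gamma$ is connected, so $V_b$ cuts $\Gamma$ into arcs, and comparing Euler characteristics, $|V_b|$ minus the number of arcs is $1-n$; so there are $|V_b|+n-1\le3n-1$ arcs. At least $5n-2n=3n$ of our vertices are interior to arcs, so two of them lie inside the same arc $c$. The path is reduced with endpoints in $V_b$, so each time it enters the interior of $c$ it traverses $c$ completely. As $c$ contains a vertex visited once, $c$ is traversed exactly once, and during this traversal our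 two vertices are met at times differing by at least $\ell$. There is at least one more edge of $c$ on either side, so $|c|\ge\ell+2$. This conclusion does not depend on the direction of the path.

Return to $\alpha$ itself, with label $S^{M-1}$. Orient $c$ so that $\alpha=\alpha_1c\,\alpha_2$, where $\alpha_1,\alpha_2$ avoid the interior of $c$. Move the base vertex to $v_0$. Remove the interior of $c$ and add a new arc $c'$ of length $\ell$ from $v_0$ to $v_L$ labelled $S^{-1}$; call the result $\Gamma'$. The map $\Gamma\to\Gamma'$ that is the identity off $c$ and sends $c\mapsto\alpha_1^{-1}c'\alpha_2^{-1}$ has the homotopy inverse that is the identity off $c'$ and sends $c'\mapsto\alpha_1c\,\alpha_2$: the composites send $c$ to $\alpha_1^{-1}\alpha_1c\,\alpha_2\alpha_2^{-1}$ and $c'$ to $\alpha_1\alpha_1^{-1}c'\alpha_2^{-1}\alpha_2$. So it is a homotopy equivalence, and $\Gamma'$ is connected. It preserves labels in $G$: from $\lambda(\alpha_1)\lambda(c)\lambda(\alpha_2)=S^{M-1}=S^{-1}$ in $G$ we get $\lambda(c)=\lambda(\alpha_1^{-1}c'\alpha_2^{-1})$ in $G$. So $\Gamma'$, with base vertex $v_0$ and the composite of $\theta$ with the induced isomorphism,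 is an admissible triple. It has fewer edges, as $\ell<|c|$. This contradicts minimality and proves Step 2.

**Step 3.** *If $S$ is a cyclic permutation of $R^{\pm1}$ and $S^e$ is closed at a vertex $v_0$, with $e\ge1$ minimal, then $e\le n-1=5$. Hence $e\mid240\mid M$, and $S^M$ is closed at $v_0$.* The purpose is to bound the winding number, so that the exponent $M$ is a multiple of it. This is where the divisibility of $240$ by $1,2,3,4,5$ is used.

If $S$ is a cyclic permutation of $R^{-1}$, replace it by $S^{-1}$ and reverse the closed path; the minimal $e$ does not change. So let $S$ be a cyclic permutation of $R$, and let $C$ be the closed path at $v_0$ labelled $S^e$. It is cyclically reduced. Its label is conjugate to $R^e$, which has finite order in $G$, so by (7.2), after joining $C$ to the base vertex by a path, $C$ is $0$ in $H_1(\Gamma)$. Now $H_1(\Gamma)$ is the group of cellular $1$-cycles, so $C$ traverses every edge equally often in both directions. In particular no edge is traversed exactly once.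

Apply the construction of Section 8 to $C$, with times in $\mathbb Z/e\ell$. The phase is well defined, as $\ell\mid e\ell$. The analogue of (NC) holds: if $0\le t<t'<e\ell$, $v_t=v_{t'}$ and $t\equiv t'$ mod $\ell$, then $S^{(t'-t)/\ell}$ is closed at $v_0$ by (7.3), and $(t'-t)/\ell<e$ contradicts minimality. Since $C$ is cyclically reduced, there is no backtracking at any time, and everything up to (8.1), as well as (8.3), holds verbatim, with the top set an open subset of the circle $\mathbb R/e\ell\mathbb Z$. The top set is not the whole circle: otherwise every unit interval would be top, and as every edge has exactly one top strand, every edge of $\Gamma_C$ would be traversed exactly once. So its components are open arcs with integer ends. Each contributes $-1$ to (8.1), and so their number is $-\chi(\Gamma_C)\le n-1$.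

The $e$ times of phase $i_{\max}$ lie in the top set. Suppose two of them lie in one component. Then this component contains a segment of length at least $\ell$ between them, hence a top time $t$ of phase $i_{\min}$, and $|\mathcal V(v_t)|=1$ by (8.3). For an edge $\mathfrak e$ adjacent to time $t$ along $C$ the map $\mathcal V(\mathfrak e)\to\mathcal V(v_t)$ is injective, so $\mathfrak e$ is traversed exactly once, a contradiction. So these $e$ times lie in different components, and $e\le n-1=5$.

## 10. Reading $\ker\varepsilon$ off $\Gamma$

**Step 4: shortening, and its consequences.** We show that relations of $G$ can be applied inside $\Gamma$.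

*Any subpath $\sigma$ labelled $S^{M-1}$ ($S$ a cyclic permutation of $R^{\pm1}$) of a path in $\Gamma$ may be replaced by a path $\tau$ with the same endpoints labelled $S^{-1}$.* Let $u$ be the initial vertex of $\sigma$. By Steps 2 and 3, $S^M$ is closed at $u$. This closed path begins with $\sigma$, so the path labelled $S$ from the end of $\sigma$ exists and ends at $u$. Let $\tau$ be its inverse. The replacement shortens the path, does not change its label in $G$, and $\sigma\tau^{-1}$ is the closed path labelled $S^M$ at $u$.

**(10.1)** *If $\delta$ is a path from $v$ to $v'$ in $\Gamma$ with $\lambda(\delta)=1$ in $G$, then $v=v'$.* Suppose $v\ne v'$ and take a shortest such path from $v$ to $v'$. It is reduced, so its label is freely reduced, and it is nonempty. By (Q4) the label contains some $S^{M-1}$, and the path can be shortened, a contradiction.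

**(10.2)** *The map $v\mapsto D\,p\lambda(\delta_v)$, with $\delta_v$ any path from $*$ to $v$, from vertices of $\Gamma$ to $D\backslash G$ is well defined and injective.* Two choices of $\delta_v$ differ by a closed path at $*$, whose label lies in $D$. If $p\lambda(\delta_v)=p\lambda(\gamma)\,p\lambda(\delta_{v'})$ with $\gamma$ closed at $*$, then $\delta_v^{-1}\gamma\delta_{v'}$ is a path from $v$ to $v'$ with trivial label in $G$, so $v=v'$ by (10.1).

*Periodic vertices.* Call $v$ periodic if some $R^e$, $e\ge1$, is closed at $v$. Then the path labelled $R$ from $v$ exists; let $v\cdot R$ be its end. It is periodic too, since $R^e$ is also closed there. By foldedness, reading backwards, $v\mapsto v\cdot R$ is injective, so it permutes the finite set of periodic vertices. Let $v_1,\dots,v_\nu$ represent the orbits, and let $e_i$ be the size of the orbit of $v_i$, that is, the minimal exponent with $R^{e_i}$ closed at $v_i$. By Step 3, $e_i\le5$ and $e_i\mid M$. Choose paths $\delta_i$ from $*$ to $v_i$ and let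
$$W_i=[\delta_i\,R^{e_i}\,\delta_i^{-1}]\in\pi_1(\Gamma,*),$$
where $R^{e_i}$ stands for the closed path at $v_i$ with this label. Identify $\pi_1(\Gamma,*)$ with $F_6$ via $\theta$. Since $p\lambda\theta$ is $\iota\varepsilon$ followed by an inner automorphism and $\iota$ is injective, $\ker\varepsilon$ is the kernel of $p\lambda$ on $\pi_1(\Gamma,*)$.

**(10.3)** $\ker\varepsilon=N:=\langle\langle W_1^{M/e_1},\dots,W_\nu^{M/e_\nu}\rangle\rangle.$

The inclusion $\supseteq$ holds because $W_i^{M/e_i}$ has a label conjugate to $R^M=1$. Suppose it were proper, and take a shortest closed path $\gamma$ at $*$ with trivial label in $G$ representing an element outside $N$. It is reduced and nonempty, so by (Q4) $\gamma=\gamma_1\sigma\gamma_2$ with $\lambda(\sigma)=S^{M-1}$. With $\tau$ as above,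
$$[\gamma]=[\gamma_1\,\sigma\tau^{-1}\gamma_1^{-1}]\cdot[\gamma_1\tau\gamma_2].$$
The path $\gamma_1\tau\gamma_2$ is shorter and has trivial label in $G$, so it represents an element of $N$. We show that the first factor lies in $N$ as well. The closed path $\sigma\tau^{-1}$ at $u$ has label $S^M$. Let $\mu_0$ be this path or its inverse, chosen so that its label is $(R''R')^M$ with $R=R'R''$. Let $\eta$ be the path labelled $R''$ from $u$, the beginning of $\mu_0$, and $u''$ its end. The rest of $\mu_0$, labelled $R'(R''R')^{M-1}$, followed by $\eta$ is a closed path $\mu$ at $u''$ with label $R'(R''R')^{M-1}R''=(R'R'')^M=R^M$, and $\mu_0$ is homotopic to $\eta\mu\eta^{-1}$. So $u''$ is periodic, say $u''=v_i\cdot R^k$ with $k\ge0$. Let $\xi$ be the path labelled $R^k$ from $v_i$ to $u''$, and $\rho$ the closed path at $v_i$ labelled $R^M$, which is the $(M/e_i)$-th power of the closed path labelled $R^{e_i}$. The paths $\rho\xi$ and $\xi\mu$ both start at $v_i$ and have label $R^{M+k}$, so they are equal, and $\mu$ is homotopic to $\xi^{-1}\rho\xi$. Hence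
$$[\gamma_1\mu_0\gamma_1^{-1}]=[(\gamma_1\eta\xi^{-1})\,\rho\,(\gamma_1\eta\xi^{-1})^{-1}]$$
is conjugate in $\pi_1(\Gamma,*)$, by the class of the closed path $\gamma_1\eta\xi^{-1}\delta_i^{-1}$, to $W_i^{M/e_i}$. So $[\gamma_1\sigma\tau^{-1}\gamma_1^{-1}]$ is conjugate to $W_i^{\pm M/e_i}$ and lies in $N$. Then $[\gamma]\in N$, a contradiction.

**Step 5: there is only one orbit, $\nu=1$.** We need a single normal generator in order to apply (Q2). First, $\nu\ge1$, since $1\ne T^m\in\ker\varepsilon$. Let $d_i=p\lambda(\delta_i)$ and let $\bar T\in D$ be the image of $T$. By (Q3) in $G$, $\bar T=gR^fg^{-1}$ for some $g\in G$ and $f\in\mathbb Z$. The image of $W_i$ in $D$ is $d_iR^{e_i}d_i^{-1}$. It is a nontrivial torsion element, since $1\le e_i\le5<M$ and $R$ has order $M$. By (Q3) in $D\cong B$ it is conjugate in $D$ to a power of $\bar T$: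
$$d_iR^{e_i}d_i^{-1}=b_i\bar T^{j_i}b_i^{-1}=(b_ig)R^{fj_i}(b_ig)^{-1},\qquad b_i\in D .$$
So $d_i^{-1}b_ig$ conjugates $R^{fj_i}$ to $R^{e_i}\ne1$, and by (6.1) $d_i^{-1}b_ig=R^{s_i}$ for some $s_i\ge0$. Hence
$$Dg=Db_ig=Dd_iR^{s_i},$$
which is the image in $D\backslash G$ of the vertex $v_i\cdot R^{s_i}$. The left side does not depend on $i$, so by (10.2) the vertices $v_i\cdot R^{s_i}$ coincide for all $i$. So all $v_i$ lie in one orbit, and $\nu=1$.

**Step 6: the value $\varphi(T)$.** By (10.3) and Step 5, $\langle\langle T^m\rangle\rangle=\ker\varepsilon=\langle\langle W_1^{M/e_1}\rangle\rangle$ in $F_6$. By (Q2), $T^m=c\,W_1^{\pm M/e_1}c^{-1}$ for some $c\in F_6$. Put $\varphi=\lambda\theta:F_6\to F$. Under $\varphi$ the element $W_1^{M/e_1}$ goes to $\lambda(\delta_1)R^M\lambda(\delta_1)^{-1}$, so with $a=\varphi(c)\lambda(\delta_1)\in F$,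
$$\varphi(T)^m=aR^{\pm M}a^{-1}=\big(aR^{\pm M/m}a^{-1}\big)^m .$$
This is an equation in the free group $F$, where roots are unique. So $\varphi(T)=aR^{\pm d}a^{-1}$. Replacing $\varphi$ by $a^{-1}\varphi(\cdot)a$ changes $p\varphi$ by an inner automorphism of $G$ only, and gives $\varphi(T)=R^{\pm d}$. This proves Proposition 6.2, and with it Corollary 6.3, Theorem C and Theorem A: a group $\mathcal H$-class of a one-relator special inverse monoid need not embed in a one-relator group. $\square$
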